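
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Strong ergodicity of the nonsingular Gaussian actions\\ of free groups on their trees}


\begin{abstract}
The free group $\mathbb F_n$ acts by affine isometries on the Hilbert space of antisymmetric square summable functions on the oriented edges of its Cayley tree. Scaling the cocycle by $t>0$ and passing to Gaussian spaces gives nonsingular actions $\widehat\alpha^t$. These are known to be strongly ergodic for $t<2\sqrt{\log(2n-1)}$, and ergodic and nonamenable for $t<2\sqrt{2\log(2n-1)}$. Answering a question of Marrakchi and Vaes, we show that they are strongly ergodic on the whole second range. This range is optimal: for $t\ge 2\sqrt{2\log(2n-1)}$ the action is not even ergodic. The first statement is a case of a general principle: if the linear part of an affine isometric action is contained in a multiple of the regular representation, then ergodicity and nonamenability at parameter $t$ imply strong ergodicity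 at every parameter $s<t$. The proof rotates two copies of the Gaussian space into each other.
\end{abstract}

\section{The question and the answer}

\subsection{The actions}
Let $n\ge 2$ and let $\mathbb F_n$ act on its Cayley tree $\mathbb T$, the $2n$-regular tree, with base vertex $x_0$. Let $E$ be the set of oriented edges of $\mathbb T$ and write $\bar e$ for the reverse of $e\in E$. Consider the real Hilbert space
\[
H=\Big\{\xi:E\to\mathbb R \;:\; \xi(\bar e)=-\xi(e),\ \sum_{e\in E}\xi(e)^2<\infty\Big\},\qquad
\langle\xi,\eta\rangle=\tfrac12\sum_{e\in E}\xi(e)\eta(e),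
\]
with the orthogonal representation $(\pi_g\xi)(e)=\xi(g^{-1}e)$. The vectors $\delta_e-\delta_{\bar e}$, one for each geometric edge, form an orthonormal basis of $H$. For vertices $x,y$ let $c(x,y)$ be the sum of $\delta_e-\delta_{\bar e}$ over the edges $e$ of the geodesic from $x$ to $y$, oriented from $x$ to $y$. Then $\pi_gc(x,y)=c(gx,gy)$, and since the contributions of an edge traversed in both directions cancel, $c(x,y)+c(y,z)=c(x,z)$. Hence $c_g=c(x_0,gx_0)$ satisfies $c_{gh}=c_g+\pi_gc_h$, that is, $c$ is a $1$-cocycle for $\pi$, and $\|c_g\|^2=d(x_0,gx_0)=:|g|$. For $t\ge0$ let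
\[
\alpha^t_g(\xi)=\pi_g\xi+t\,c_g
\]
be the affine isometric action with linear part $\pi$ and cocycle $tc$ (for $t=1$, see \cite[Section~9]{AIM19}).

Every affine isometric action $\beta_g=\pi_g+b_g$ of a countable group $G$ on a separable real Hilbert space $H$ has a Gaussian counterpart. Let $(\widehat H,\mu)$ be the standard probability space carrying a linear family of centered Gaussian random variables $\hat\xi$, $\xi\in H$, which generate its $\sigma$-algebra and satisfy $\mathbb E(\hat\xi\hat\eta)=\langle\xi,\eta\rangle$. Concretely, $\mu$ is the Gaussian measure on a suitable completion of $H$. The affine maps $\beta_g$ extend to an action $\widehat\beta$ on $\widehat H$: the measure preserving Gaussian action $\widehat\pi_g$ followed by translation by $b_g$. By the Cameron--Martin theorem $\widehat\beta$ is \emph{nonsingular}, i.e.\ it preserves the null sets of $\mu$.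

\subsection{Strong ergodicity}
Let $G$ act nonsingularly on a probability space $(X,\mu)$. A sequence $f_k$ that is bounded in $L^\infty(X)$ is \emph{asymptotically invariant} if $\|f_k\circ g^{-1}-f_k\|_2\to0$ for all $g\in G$. The action is \emph{strongly ergodic} if every such sequence satisfies $\|f_k-\int f_k\,d\mu\|_2\to0$. Applied to sequences that do not depend on $k$, this shows that strong ergodicity implies ergodicity. On a nonatomic space an action that is amenable in the sense of Zimmer is never strongly ergodic, by hyperfiniteness (Section~\ref{sec:proofB}). So a strongly ergodic action on a nonatomic space is ergodic and nonamenable. The converse fails in general.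

\begin{example}\label{ex:rotation}
Let $\mathbb F_n$ act on the circle $\mathbb R/\mathbb Z$ through a surjection $\mathbb F_n\to\mathbb Z$ and an irrational rotation by $\vartheta$. This action is ergodic. It preserves a probability measure and $\mathbb F_n$ is nonamenable, so it is nonamenable: restricting an equivariant projection $L^\infty(G\times X)\to L^\infty(X)$, as in Section~\ref{sec:prelim}, to $\ell^\infty(G)$ and integrating over $X$ would give an invariant mean on $G$. It is not strongly ergodic: choose integers $q_k\to\infty$ with $q_k\vartheta\to0$ modulo $1$ and take $f_k(x)=\cos(2\pi q_kx)$.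
\end{example}

The following is known for the tree, and is the background of the question below. Put
\[
m=2n-1,\qquad t_c=2\sqrt{2\log m}.
\]
\begin{itemize}
\item[(K1)] $\widehat\alpha^t$ is strongly ergodic, of type III$_1$, for $0<t<2\sqrt{\log m}$.
\item[(K2)] $\widehat\alpha^t$ is ergodic, nonamenable and of type III$_1$ for $0<t<t_c$.
\end{itemize}
Marrakchi and Vaes \cite{MV20} pose the problem of determining \emph{whether $\widehat\alpha^t$ is strongly ergodic for} $2\sqrt{\log m}\le t<2\sqrt{2\log m}$.

Both numbers have a meaning. Let $D_g=d(\widehat\alpha^t_g)_*\mu/d\mu$. By Cameron--Martin $D_g=\exp(t\hat c_g-\frac{t^2}{2}|g|)$, so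
\begin{equation}\label{eq:coef}
\int D_g^{1/2}\,d\mu=e^{t^2|g|/8-t^2|g|/4}=e^{-t^2|g|/8}.
\end{equation}
There are $2n\,m^{d-1}$ elements $g$ with $|g|=d\ge1$. Hence the function \eqref{eq:coef} of $g$, a coefficient of the Koopman representation on $L^2(\widehat H,\mu)$, belongs to $\ell^2(\mathbb F_n)$ if and only if $t>2\sqrt{\log m}$, and to $\ell^1(\mathbb F_n)$ if and only if $t>t_c$. Strong ergodicity has the flavor of a spectral gap, so one might fear that it is lost at the $\ell^2$ threshold. It is not.

\subsection{Results}
Write $\lambda$ for the left regular representation of $G$ on $\ell^2(G)=\ell^2_{\mathbb R}(G)$. A \emph{multiple of $\lambda$} is a representation $\lambda\otimes1$ on $\ell^2(G)\otimes K=\ell^2(G;K)$, for a separable real Hilbert space $K$.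

\begin{theorem}\label{thm:A}
For the tree of $\mathbb F_n$, $\widehat\alpha^s$ is strongly ergodic for all $0\le s<t_c$. In particular it is strongly ergodic for $2\sqrt{\log(2n-1)}\le s<2\sqrt{2\log(2n-1)}$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a countable infinite group, $\pi$ an orthogonal representation of $G$ on a separable real Hilbert space $H\ne0$ that is contained in a multiple of $\lambda$, $c$ any $1$-cocycle for $\pi$, and $\alpha^t=\pi+tc$.
\begin{enumerate}
\item[\textup{(a)}] If $\widehat\alpha^t$ is ergodic and nonamenable, then $\widehat\alpha^s$ is strongly ergodic for all $0\le s<t$.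
\item[\textup{(b)}] If $\widehat\alpha^s$ is strongly ergodic, then it is ergodic and nonamenable.
\end{enumerate}
Hence $\{t\ge0:\widehat\alpha^t\text{ strongly ergodic}\}$ and $\{t\ge0:\widehat\alpha^t\text{ ergodic and nonamenable}\}$ are each empty, or $\{0\}$, or an interval starting at $0$, and they coincide except possibly at one endpoint.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $k\ge1$ and $t_1,\dots,t_k\ge0$. For the tree of $\mathbb F_n$, the diagonal action $\widehat\alpha^{t_1}\times\cdots\times\widehat\alpha^{t_k}$ is strongly ergodic if and only if $\sum_it_i^2<t_c^2$. If $\sum_it_i^2\ge t_c^2$, it is not ergodic. In particular, $\widehat\alpha^t$ is strongly ergodic if and only if $t<t_c$, and it is not ergodic for $t\ge t_c$.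
\end{theorem}

Of the known facts we use only (K2), and only ergodicity and nonamenability.

\subsection{The idea}
If $s^2+r^2=t^2$, a rotation of $H\oplus H$ by some angle $\theta$ takes the cocycle $(sc,rc)$ to $(tc,0)$ and commutes with $\pi\oplus\pi$. Since Gaussian measure is rotation invariant,
\[
\widehat\alpha^s\times\widehat\alpha^r\ \cong\ \widehat\alpha^t\times\widehat\pi
\]
by a measure preserving conjugacy. Let $f_k$ be asymptotically invariant for $\widehat\alpha^s$. Read on the right hand side, $f_k\otimes1$ becomes an asymptotically invariant sequence $F_k$ for the product of an ergodic nonamenable action with a measure preserving action built from $\lambda$. Two things then conflict.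
\begin{itemize}
\item[(1)] Ergodicity and nonamenability of $\widehat\alpha^t$ force $F_k$ to depend, asymptotically, only on the first variable. Otherwise the dependence on the second variable, which lives in $\ell^2(G;K)$, would produce an equivariant projection $L^\infty(G\times X)\to L^\infty(X)$, where $X=\widehat H$ carries $\widehat\alpha^t$ (Lemma~\ref{lem:product}).
\item[(2)] Being a rotated function, $F_k$ depends on the second variable by a definite proportion of the distance from $f_k$ to the constants. For a first chaos function $f=\hat\xi$ one sees this at once: the rotated function is $\cos\theta\,\hat\xi\otimes1-\sin\theta\,1\otimes\hat\xi$, at distance exactly $|\sin\theta|\,\|f\|_2$ from the functions of the first variable (Lemma~\ref{lem:rotation} treats all $f$).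
\end{itemize}
So $f_k$ approaches the constants. The strict inequality $s<t$ is needed for $\sin\theta\ne0$.

\section{Gaussian spaces and amenability}\label{sec:prelim}

\paragraph{Maps of Gaussian spaces.}
A nonsingular map of $\widehat H$ is determined, up to null sets, by its effect on the variables $\hat\xi$. An orthogonal operator $U$ of $H$ gives the measure preserving $\widehat U$ with $\hat\xi\circ\widehat U=\widehat{U^{-1}\xi}$. For $\beta=\pi+b$, the map $\widehat\beta_g$ is $\widehat\pi_g$ followed by translation by $b_g$, that is,
\begin{equation}\label{eq:beta}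
\hat\xi\circ\widehat\beta_g=\widehat{\pi_g^{-1}\xi}+\langle\xi,b_g\rangle .
\end{equation}
Two consequences will be used. First, $\widehat{H_1\oplus H_2}=\widehat H_1\times\widehat H_2$ and $\widehat{\beta_1\oplus\beta_2}=\widehat\beta_1\times\widehat\beta_2$, the diagonal action. Second, if $U\beta_gU^{-1}=\beta'_g$, then $\beta'$ has linear part $U\pi U^{-1}$ and cocycle $Ub$, and
\[
\hat\xi\circ\widehat U\widehat\beta_g\widehat U^{-1}
=\widehat{U^{-1}\xi}\circ\widehat\beta_g\circ\widehat U^{-1}
=\widehat{U\pi_g^{-1}U^{-1}\xi}+\langle\xi,Ub_g\rangle ,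
\]
so $\widehat U\widehat\beta_g\widehat U^{-1}=\widehat{\beta}'_g$.

\paragraph{Cameron--Martin.}
The image of $\mu$ under translation by $b\in H$ has density $\exp(\hat b-\frac12\|b\|^2)$ with respect to $\mu$; indeed both measures give $e^{\hat\xi}$ the integral $e^{\langle\xi,b\rangle+\|\xi\|^2/2}$ for every $\xi$. As $\widehat\pi_g$ preserves $\mu$, the image $(\widehat\beta_g)_*\mu$ has density $\exp(\hat b_g-\frac12\|b_g\|^2)$.

\paragraph{Chaos decomposition.}
The vectors $e_\xi=\exp(\hat\xi-\frac12\|\xi\|^2)$ are total in $L^2(\widehat H)$, and $\langle e_\xi,e_\eta\rangle=e^{\langle\xi,\eta\rangle}$. The Wiener chaos decomposition is $L^2(\widehat H)=\bigoplus_{j\ge0}\mathcal H_j$ with $\mathcal H_0=\mathbb R1$, where $\mathcal H_j$ is isometric to the symmetric tensor power $\operatorname{Sym}^jH\subset H^{\otimes j}$, and the component of $e_\xi$ in $\mathcal H_j$ corresponds to $(j!)^{-1/2}\,\xi^{\otimes j}$. Since $e_\xi\circ\widehat U^{-1}=e_{U\xi}$, the operator $f\mapsto f\circ\widehat U^{-1}$ acts on $\mathcal H_j$ as the restriction of $U^{\otimes j}$.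

\paragraph{Fell absorption.}
For every orthogonal representation $\sigma$ on a separable space, the orthogonal operator $V(\delta_g\otimes v)=\delta_g\otimes\sigma(g)^{-1}v$ satisfies $V(\lambda_h\otimes\sigma_h)=(\lambda_h\otimes1)V$, because both sides send $\delta_g\otimes v$ to $\delta_{hg}\otimes\sigma(g)^{-1}v$. Thus $\lambda\otimes\sigma$ is isomorphic to a multiple of $\lambda$.

\paragraph{Amenability.}
We use it in the following standard form \cite{Zim77,AEG94}: a nonsingular action $G\curvearrowright(X,\mu)$ is amenable if and only if there is a $G$-equivariant norm-one projection $L^\infty(G\times X)\to L^\infty(X)$. Here $G$ acts on $G\times X$ diagonally, by left translation on $G$, so that $(g\varphi)(\gamma,x)=\varphi(g^{-1}\gamma,g^{-1}x)$, and $L^\infty(X)$ is embedded as $1\otimes L^\infty(X)$. If $X$ is a point, such a projection is an invariant mean on $G$.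

\section{Products with a Gaussian action built from $\lambda$}

Before the general lemma, take $X$ to be a point and $G$ nonamenable. Let $Y=\widehat{H'}$ be the Gaussian space of a representation $\pi'$ contained in a multiple of $\lambda$, and let $f_k$ be real and asymptotically invariant on $Y$, with $\|f_k\|_\infty\le1$. By the chaos decomposition and Fell absorption, $L^2(Y)\ominus\mathbb R1$ embeds equivariantly in some $\ell^2(G;K)$. So $h_k=f_k-\int f_k$ becomes a sequence in the unit ball of $\ell^2(G;K)$ with $\|(\lambda_g\otimes1)h_k-h_k\|\to0$. Put $a_k(\gamma)=\|h_k(\gamma)\|_K^2$. Then $a_k\in\ell^1(G)_+$ has norm $\|h_k\|^2$, and $\|\lambda_ga_k-a_k\|_1\to0$ by Cauchy--Schwarz. If $\|h_k\|^2\ge\varepsilon>0$ for infinitely many $k$, any weak* limit point in $\ell^\infty(G)^*$ of $a_k/\|a_k\|_1$ along these $k$ is an invariant mean on $G$, a contradiction. So $h_k\to0$, and the Gaussian action is strongly ergodic.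

With a factor $X$ present, $a_k$ becomes a function of $x$ and the mean becomes an equivariant map $L^\infty(G\times X)\to L^\infty(X)$. Its normalization $\|a_k(x)\|_1$ now depends on $x$, and there is no lower bound, uniform in $x$, that would allow one to divide by it before taking limits. Ergodicity of $X$ makes the normalization constant in the limit.

\begin{lemma}\label{lem:product}
Let $G\curvearrowright(X,\mu)$ be a nonsingular action on a standard probability space which is ergodic and nonamenable. Let $\pi'$ be an orthogonal representation contained in a multiple of $\lambda$, with Gaussian space $Y=\widehat{H'}$, measure $\nu$ and action $\widehat{\pi'}$. If $F_k\in L^\infty(X\times Y)$ is asymptotically invariant for the diagonal action, then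
\[
\|F_k-E_X(F_k)\|_2\to0,\qquad\text{where } E_X(F)(x)=\int_YF(x,y)\,d\nu(y).
\]
\end{lemma}

\begin{proof}
We may assume that the $F_k$ are real with $\|F_k\|_\infty\le1$. Let $\rho$ be the Koopman representation $\rho(g)f=f\circ g^{-1}$ on $L^2_0(Y)=L^2(Y)\ominus\mathbb R1$. It is the direct sum over $j\ge1$ of the representations on $\operatorname{Sym}^jH'\subset H'^{\otimes j}$. Since $\pi'$ is contained in a multiple of $\lambda$, Fell absorption with $\sigma=\pi'^{\otimes(j-1)}$ shows that each $\pi'^{\otimes j}$, $j\ge1$, is contained in a multiple of $\lambda$. Hence we may regard $L_0^2(Y)$ as an invariant subspace of some $\ell^2(G;K)$, with $\rho$ the restriction of $\lambda\otimes1$.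

\emph{From functions to $\ell^1(G)$.} Put
\[
h_k(x)=F_k(x,\cdot)-E_X(F_k)(x)\in L_0^2(Y)\subset\ell^2(G;K).
\]
Then $\|h_k(x)\|\le1$ for a.e.\ $x$. For $F$ on $X\times Y$ the function $gF=F\circ g^{-1}$ has slices $(gF)(x,\cdot)=F(g^{-1}x,\cdot)\circ g^{-1}$. Since $\nu$ is invariant, projecting the slices to $L^2_0(Y)$ commutes with the action, and it is contractive in $L^2(X\times Y)$. So for all $g\in G$
\[
\int_X\|\rho(g)h_k(g^{-1}x)-h_k(x)\|^2\,d\mu(x)\le\|gF_k-F_k\|_2^2\longrightarrow0.
\]
Define $a_k(x)\in\ell^1(G)_+$ by $a_k(x)(\gamma)=\|h_k(x)(\gamma)\|_K^2$, so that $\|a_k(x)\|_1=\|h_k(x)\|^2\le1$. For $u,v$ in the unit ball of $\ell^2(G;K)$,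
\[
\sum_\gamma\big|\|u(\gamma)\|^2-\|v(\gamma)\|^2\big|\le\sum_\gamma\|u(\gamma)-v(\gamma)\|\big(\|u(\gamma)\|+\|v(\gamma)\|\big)\le2\|u-v\|.
\]
Taking $u=\rho(g)h_k(g^{-1}x)$, for which $\|u(\gamma)\|^2=a_k(g^{-1}x)(g^{-1}\gamma)$, and $v=h_k(x)$, and integrating over $x$, we get
\begin{equation}\label{eq:l1}
\int_X\|\lambda_ga_k(g^{-1}x)-a_k(x)\|_1\,d\mu(x)\longrightarrow0.
\end{equation}

\emph{From $\ell^1(G)$ to an equivariant map.} Define positive contractions $P_k:L^\infty(G\times X)\to L^\infty(X)$ by
\[
P_k(\varphi)(x)=\sum_{\gamma\in G}a_k(x)(\gamma)\,\varphi(\gamma,x).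
\]
Replacing $\gamma$ by $g^{-1}\gamma$ in the sum defining $P_k(\varphi)(g^{-1}x)$ gives
\[
P_k(g\varphi)(x)-P_k(\varphi)(g^{-1}x)=\sum_\gamma\big[a_k(x)-\lambda_ga_k(g^{-1}x)\big](\gamma)\;\varphi(g^{-1}\gamma,g^{-1}x),
\]
which tends to $0$ in $L^1(X)$ by \eqref{eq:l1}. Being bounded in $L^\infty(X)$, these differences also tend to $0$ weak*. Let $\omega$ be a nonprincipal ultrafilter on $\mathbb N$ and let $P(\varphi)$ be the weak* limit of $P_k(\varphi)$ along $\omega$. It exists because balls of $L^\infty(X)$ are weak* compact. Then:
\begin{itemize}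
\item $P$ is positive, and it is $G$-equivariant because $G$ acts on $L^\infty(X)$ by weak*-continuous maps;
\item $P(1\otimes b)=b\,P(1)$ for $b\in L^\infty(X)$, because $P_k(1\otimes b)=b\,P_k(1)$;
\item $P(1)$ is $G$-invariant, hence equal to a constant $\kappa\ge0$ by ergodicity. Since $P_k(1)(x)=\|h_k(x)\|^2$, we have $\kappa=\lim_\omega\int\|h_k\|^2\,d\mu$.
\end{itemize}
If $\kappa>0$, then $\kappa^{-1}P$ is positive, unital, equivariant and restricts to the identity on $L^\infty(X)$. So it is an equivariant norm-one projection, contradicting nonamenability. Hence $\kappa=0$. As $\omega$ was arbitrary, $\|F_k-E_X(F_k)\|_2^2=\int\|h_k\|^2\,d\mu\to0$.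
\end{proof}

\begin{remark}
Neither the nonamenability of $X$ nor the hypothesis on $\pi'$ can be dropped. Let $X=G$ with left translation and a probability measure of full support; this action is ergodic and amenable. For every $\phi\in L^\infty(Y)$ the function $F(\gamma,y)=\phi(\gamma^{-1}y)$ is invariant, and it depends on $y$ unless $\phi$ is constant. And if $\pi'$ is the trivial representation on $\mathbb R$, then every bounded function of $y$ is invariant.
\end{remark}

\section{Rotated functions}

For $\theta\in\mathbb R$ let $U_\theta$ be the rotation of $H\oplus H$ given by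
\[
U_\theta(\xi,\eta)=(\cos\theta\,\xi+\sin\theta\,\eta,\;-\sin\theta\,\xi+\cos\theta\,\eta).
\]

\begin{lemma}\label{lem:rotation}
For $f\in L^2(\widehat H)$ put $F=(f\otimes1)\circ\widehat U_\theta^{-1}$, and let $E_1$ be the conditional expectation of $L^2(\widehat H\times\widehat H)$ onto the functions of the first variable. Then
\[
\|F-E_1(F)\|_2\ge|\sin\theta|\;\Big\|f-\int f\,d\mu\Big\|_2.
\]
\end{lemma}

\begin{proof}
Since $(\hat\xi\otimes1)\circ\widehat U_\theta^{-1}=\widehat{U_\theta(\xi,0)}=\cos\theta\,\hat\xi\otimes1-\sin\theta\,1\otimes\hat\xi$ and $\cos^2\theta+\sin^2\theta=1$, the function $f=e_\xi$ is sent to $F=e_{\cos\theta\,\xi}\otimes e_{-\sin\theta\,\xi}$. As $\int e_\eta\,d\mu=1$ for all $\eta$, we get $E_1(F)=e_{\cos\theta\,\xi}$. The component of $e_{\cos\theta\,\xi}$ in $\mathcal H_j$ is $\cos^j\theta$ times that of $e_\xi$, with $0^0=1$. The $e_\xi$ being total, the bounded operator $f\mapsto E_1(F)$ acts on $\mathcal H_j$ as multiplication by $\cos^j\theta$. Write $f=\sum_jf_j$ with $f_j\in\mathcal H_j$. Since $E_1$ is an orthogonal projection and $\|F\|_2=\|f\|_2$,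
\[
\|F-E_1(F)\|_2^2=\|F\|_2^2-\|E_1(F)\|_2^2=\sum_{j\ge1}(1-\cos^{2j}\theta)\|f_j\|_2^2\ge\sin^2\theta\sum_{j\ge1}\|f_j\|_2^2,
\]
and the last sum is $\|f-\int f\,d\mu\|_2^2$.
\end{proof}

\section{Strong ergodicity below an ergodic nonamenable parameter}\label{sec:proofB}

\begin{proof}[Proof of Theorem \ref{thm:B}]
(a) Let $\widehat\alpha^t$ be ergodic and nonamenable and let $0\le s<t$. Write $s=t\cos\theta$ with $\theta\in(0,\pi/2]$ and put $r=t\sin\theta$. The rotation $U_\theta$ commutes with $\pi\oplus\pi$, and
\[
U_\theta(sc_g,rc_g)=\big(t(\cos^2\theta+\sin^2\theta)c_g,\;t(-\sin\theta\cos\theta+\cos\theta\sin\theta)c_g\big)=(tc_g,0).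
\]
So $U_\theta$ conjugates $\alpha^s\oplus\alpha^r$ to $\alpha^t\oplus\pi$. By Section~\ref{sec:prelim}, the map $\widehat U_\theta$, which preserves $\mu\otimes\mu$, conjugates $\widehat\alpha^s\times\widehat\alpha^r$ to $\widehat\alpha^t\times\widehat\pi$.

Let $f_k$ be asymptotically invariant for $\widehat\alpha^s$. Then $f_k\otimes1$ is asymptotically invariant for $\widehat\alpha^s\times\widehat\alpha^r$, and therefore $F_k=(f_k\otimes1)\circ\widehat U_\theta^{-1}$ is asymptotically invariant for $\widehat\alpha^t\times\widehat\pi$. Lemma~\ref{lem:product}, with $X=\widehat H$ carrying $\widehat\alpha^t$ and with $\pi'=\pi$, gives $\|F_k-E_1(F_k)\|_2\to0$, since $E_1=E_X$ in this case. By Lemma~\ref{lem:rotation},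
\[
\Big\|f_k-\int f_k\,d\mu\Big\|_2\le\frac{1}{\sin\theta}\,\|F_k-E_1(F_k)\|_2\to0 .
\]
Hence $\widehat\alpha^s$ is strongly ergodic.

(b) A strongly ergodic action is ergodic. Suppose that $\widehat\alpha^s$ is amenable. Then its orbit equivalence relation $\mathcal R$ on $X=\widehat H$ is amenable. By the theorem of Connes, Feldman and Weiss \cite{CFW81}, up to a null set $\mathcal R=\bigcup_k\mathcal R_k$ for an increasing sequence of Borel equivalence relations $\mathcal R_k$ with finite classes. Since $H\ne0$, the measure $\mu$ is nonatomic. The quotient $X/\mathcal R_k$ is a standard Borel space because the classes are finite. Its image measure is nonatomic, since an atom would give a finite subset of $X$ of positive measure. So $X/\mathcal R_k$ can be cut into two halves of equal measure, and there is an $\mathcal R_k$-invariant measurable $f_k:X\to\{\pm1\}$ with $\int f_k\,d\mu=0$. For $g\in G$ we have $f_k(g^{-1}x)=f_k(x)$ on the set $\{x:(x,g^{-1}x)\in\mathcal R_k\}$, whose measure increases to $1$. Hence $\|f_k\circ g^{-1}-f_k\|_2\to0$, while $\|f_k-\int f_k\,d\mu\|_2=1$. So $\widehat\alpha^s$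 is not strongly ergodic.

For the last statement let $\mathcal S$ and $\mathcal N$ be the two sets of parameters. By (b), $\mathcal S\subset\mathcal N$. By (a), $t\in\mathcal N$ implies $[0,t)\subset\mathcal S$. So both sets contain $[0,t)$ with each of their points $t$, and $\mathcal N\setminus\mathcal S$ contains at most the largest element of $\mathcal N$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Orient the edges of the Cayley tree from $g$ to $ga$, for $g\in\mathbb F_n$ and $a$ one of the $n$ free generators. This orientation is $\mathbb F_n$-invariant, and $\mathbb F_n$ acts freely on the edges so oriented, with $n$ orbits. The vectors $\delta_e-\delta_{\bar e}$, for $e$ in this orientation, form an orthonormal basis of $H$ permuted accordingly by $\pi$. So $\pi\cong\lambda\otimes1$ on $\ell^2(\mathbb F_n)\otimes\mathbb R^n$. Given $0\le s<t_c$, choose $t$ with $s<t<t_c$. By (K2), $\widehat\alpha^t$ is ergodic and nonamenable. By Theorem~\ref{thm:B}(a), $\widehat\alpha^s$ is strongly ergodic.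
\end{proof}

\section{Non-ergodicity from the critical parameter on}

We turn to $t\ge t_c$ for the tree, with $G=\mathbb F_n$ and $D_g=d(\widehat\alpha^t_g)_*\mu/d\mu$. Put
\[
W=\sum_{g\in G}D_g\in[1,\infty].
\]
If $W$ is finite, the action has a measurable way of selecting a point in every orbit, which excludes ergodicity. We first prove this, and then that $W$ is finite.

\begin{lemma}\label{lem:W}
If $W<\infty$ almost everywhere, then $\widehat\alpha^t$ is not ergodic.
\end{lemma}

\begin{proof}
Write $gx$ for $\widehat\alpha^t_g(x)$ and $X=\widehat H$. The chain rule gives $D_{hg}(x)=D_g(h^{-1}x)\,D_h(x)$. Summing over $g$, $W(x)=W(h^{-1}x)\,D_h(x)$. So $u=1/W>0$ satisfies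
\[
u(h^{-1}x)=\frac{D_h(x)}{W(x)},\qquad\sum_{h\in G}u(h^{-1}x)=1
\]
for a.e.\ $x$. Fix Borel versions of the action and of the $D_g$. As $G$ is countable, there is an invariant conull Borel set on which these identities hold for all $h$. For $x$ in this set the positive numbers $u(h^{-1}x)$, $h\in G$, are summable. So $\{y\in Gx:u(y)=\max_{Gx}u\}$ is finite and nonempty, and it depends only on the orbit $Gx$. Identify $X$ with a Borel subset of $\mathbb R$ and let $p(x)\in Gx$ be the smallest element of this finite set. Then $p$ is measurable and $G$-invariant. If the action were ergodic, $p$ would be a.e.\ equal to some constant $p_0$, and a.e.\ $x$ would lie in the countable set $Gp_0$. This is impossible since $\mu$ is nonatomic.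
\end{proof}

By Cameron--Martin $D_g=e^{S_g}$ with $S_g=t\hat c_g-\frac{t^2}2|g|$. The variables $(\delta_e-\delta_{\bar e})^\wedge$, for $e$ oriented away from $x_0$, are independent standard Gaussians. So $S_g$ is a sum, over the edges of the geodesic from $x_0$ to $gx_0$, of independent $N(-t^2/2,t^2)$ variables attached to the edges of the tree. Along rays the $S_g$ are random walks with negative drift, and the finiteness of $W$ is a matter of this drift against the branching of the tree.

The expectation $\mathbb E D_g=1$ is of no use: it is carried by rare events on which $S_g$ is very large. Half moments are better. If $t>t_c$, then by \eqref{eq:coef}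
\[
\mathbb E\sum_gD_g^{1/2}=1+\sum_{d\ge1}2n\,m^{d-1}e^{-t^2d/8}<\infty,
\]
so almost surely $\sum_gD_g^{1/2}<\infty$. In particular $D_g\le1$, and hence $D_g\le D_g^{1/2}$, for all but finitely many $g$, and $W<\infty$. At $t=t_c$ every level $d\ge1$ of the tree contributes the same amount $2n/m$ and the argument breaks down. But the level sums are then a nonnegative martingale, so they are bounded almost surely and the $S_g$ have a common upper bound. Forcing the walks to stay below a barrier $K$ recovers the missing convergence. The argument below covers all $t\ge t_c$ at once.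

\begin{lemma}\label{lem:critical}
If $t\ge t_c$, then $W<\infty$ almost everywhere.
\end{lemma}

\begin{proof}
The assumption means $e^{-t^2/8}\le1/m$.

\emph{Step 1: a barrier.} Let $M_d=\sum_{|g|=d}e^{S_g/2}$ for $d\ge1$. Each vertex at distance $d\ge1$ from $x_0$ has $m$ neighbors at distance $d+1$, and an increment $\Delta\sim N(-t^2/2,t^2)$ satisfies $\mathbb E e^{\Delta/2}=e^{-t^2/8}\le1/m$. So $(M_d)_{d\ge1}$ is a nonnegative supermartingale for the filtration generated by the edges up to distance $d$. It converges almost surely, hence $\sup_dM_d<\infty$. As $e^{S_g/2}\le M_{|g|}$ for $g\ne1$, also $\sup_gS_g<\infty$ almost surely. The events $A_K=\{S_g\le K\text{ for all }g\}$, $K\in\mathbb N$, therefore satisfy $\mu(A_K)\to1$, and it suffices to show $\mathbb E[1_{A_K}W]<\infty$ for each $K$.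

\emph{Step 2: removing the drift.} The density of $N(-t^2/2,t^2)$ with respect to $N(0,t^2)$ at $r$ is
\[
\exp\Big(\frac{r^2-(r+t^2/2)^2}{2t^2}\Big)=e^{-r/2-t^2/8}\le\frac1m\,e^{-r/2}.
\]
Let $R_0=0$ and let $(R_d)$ be the random walk with independent $N(0,t^2)$ increments. For $|g|=d\ge1$ we bound $1_{A_K}$ by the indicator that the partial sums of $S_g$ along the geodesic from $x_0$ to $gx_0$ stay $\le K$. Changing measure for the $d$ increments yields
\[
\mathbb E[1_{A_K}D_g]\le m^{-d}\,\mathbb E\big[e^{-R_d/2}e^{R_d};\,R_j\le K\ \forall j\le d\big].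
\]
Sum over the $2n\,m^{d-1}$ elements of length $d$ and over $d$, and sort by the integer $y\ge0$ with $R_d\in(K-y-1,K-y]$. This gives
\[
\mathbb E[1_{A_K}W]\le1+\frac{2n}m\sum_{d\ge1}\mathbb E\big[e^{R_d/2};\,R_j\le K\ \forall j\le d\big]\le1+\frac{2n}m\sum_{y\ge0}e^{(K-y)/2}\,\mathbb E N_y,
\]
where $N_y=\#\{d\ge0:R_d\in(K-y-1,K-y],\ R_j\le K\ \forall j\le d\}$.

\emph{Step 3: time spent near the barrier.} It remains to see that $\mathbb EN_y$ grows at most polynomially in $y$. Let $L=(y+1)^2$ and $p=\mathbb P(N(0,1)\ge1/t)>0$. From a point of $(K-y-1,K-y]$ the walk lies above $K$ after exactly $L$ steps with probability at least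
\[
\mathbb P\big(N(0,t^2L)\ge y+1\big)=\mathbb P\big(N(0,1)\ge1/t\big)=p.
\]
Call the times $d$ counted in $N_y$ good. Let $\tau_1$ be the first good time, and $\tau_{i+1}$ the first good time $\ge\tau_i+L$, with value $\infty$ if there is none; these are stopping times. If $\tau_{i+1}<\infty$, then $R_{\tau_i+L}\le K$, since the walk has not exceeded $K$ up to a good time. By the strong Markov property $\mathbb P(\tau_{i+1}<\infty)\le(1-p)\,\mathbb P(\tau_i<\infty)$, so the expected number of finite $\tau_i$ is at most $\sum_{i\ge1}(1-p)^{i-1}=1/p$. Every good time lies in one of the intervals $[\tau_i,\tau_i+L-1]$, hence $\mathbb EN_y\le L/p=(y+1)^2/p$. Finally, $\sum_{y\ge0}e^{(K-y)/2}(y+1)^2/p<\infty$.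
\end{proof}

\section{Diagonal products}

\begin{proof}[Proof of Theorem \ref{thm:C}]
Let $t=(\sum_it_i^2)^{1/2}$ and choose an orthogonal $k\times k$ matrix $O$ mapping $(t_1,\dots,t_k)$ to $(t,0,\dots,0)$. Acting as $1\otimes O$ on $H\otimes\mathbb R^k=H^{\oplus k}$, it commutes with $\pi\otimes1$ and maps the cocycle $(t_1c,\dots,t_kc)$ to $(tc,0,\dots,0)$. By Section~\ref{sec:prelim}, $\widehat\alpha^{t_1}\times\cdots\times\widehat\alpha^{t_k}$ is conjugate, by a measure preserving map, to
\[
\widehat\alpha^t\times\widehat{\pi'},\qquad\pi'=\pi^{\oplus(k-1)},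
\]
and $\pi'$ is a multiple of $\lambda$ by the proof of Theorem~\ref{thm:A} (for $k=1$ the second factor is a point).

\emph{The case $t<t_c$.} By Theorem~\ref{thm:A}, $\widehat\alpha^t$ is strongly ergodic, hence ergodic and nonamenable by Theorem~\ref{thm:B}(b). Let $F_k$ be asymptotically invariant for $\widehat\alpha^t\times\widehat{\pi'}$. By Lemma~\ref{lem:product}, $\|F_k-E_X(F_k)\|_2\to0$ with $X=\widehat H$. Because $\widehat{\pi'}$ preserves its probability measure, $E_X$ commutes with the actions. As $E_X$ is contractive, $E_X(F_k)$ is asymptotically invariant for $\widehat\alpha^t$, so $\|E_X(F_k)-\int F_k\|_2\to0$ by strong ergodicity. Together, $\|F_k-\int F_k\|_2\to0$.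

\emph{The case $t\ge t_c$.} By Lemmas~\ref{lem:critical} and \ref{lem:W}, $\widehat\alpha^t$ is not ergodic. It is a factor of the product, so the product is not ergodic, and in particular not strongly ergodic.
\end{proof}

\begin{thebibliography}{AEG94}
\bibitem[AEG94]{AEG94} Adams, Elliott and Giordano, \emph{Amenable actions of groups}, Trans. AMS, 1994.
\bibitem[AIM19]{AIM19} Cited under the label [AIM19], Section 9, in the statement of the problem.
\bibitem[CFW81]{CFW81} Connes, Feldman and Weiss, 1981.
\bibitem[MV20]{MV20} Amine Marrakchi and Stefaan Vaes, \emph{Nonsingular Gaussian actions: beyond the mixing case}, arXiv:2006.07238 (2020).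
\bibitem[Zim77]{Zim77} Zimmer, \emph{Hyperfinite factors and amenable ergodic actions}, Invent. Math., 1977.
\end{thebibliography}

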